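\title{The cuspidal torsion packet of a modular curve of large index}

\begin{abstract}
Let $\Gamma$ be the image in $\mathrm{PSL}_2(\mathbb Z)$ of a congruence subgroup and let $X_\Gamma$ be its modular curve. The orbifold $\mathbb Q$-subcanonical points of $X_\Gamma$ are the points $P$ for which $P-c$ is torsion in the Jacobian, $c$ being a cusp. We prove that all of them are cusps when the index of $\Gamma$ exceeds $1600$. Hence only finitely many modular curves have such points outside the cusps. The proof chooses a small prime $p$ of good reduction, uses the action of inertia to show that $P$ is unramified at $p$, and then turns the congruence relation for the Hecke correspondence $T_p$ into a linear equivalence of degree $p+1$, which is below the gonality.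
\end{abstract}

\section{Subcanonical points and the cuspidal packet}\label{sec:intro}

\subsection{Modular curves and their orbifold canonical divisor}

Let $\Gamma(N)$ be the kernel of $\mathrm{SL}_2(\mathbb Z)\to\mathrm{SL}_2(\mathbb Z/N)$. A congruence subgroup of $\mathrm{SL}_2(\mathbb Z)$ is a subgroup that contains some $\Gamma(N)$. Throughout, $\Gamma\subset\mathrm{PSL}_2(\mathbb Z)$ is the image of a congruence subgroup, $\tilde\Gamma\ni-1$ is the preimage of $\Gamma$ in $\mathrm{SL}_2(\mathbb Z)$, and
\[
X_\Gamma=\Gamma\backslash\mathbb H\ \sqcup\ \Gamma\backslash\mathbb P^1(\mathbb Q)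
\]
is the modular curve, a smooth projective curve over $\mathbb C$. The points of the finite set $\Gamma\backslash\mathbb P^1(\mathbb Q)$ are the \emph{cusps}. Three integers measure the size of $\Gamma$:
\begin{itemize}
\item the index $\mu=[\mathrm{PSL}_2(\mathbb Z):\Gamma]$, which is the degree of the $j$-map $X_\Gamma\to\mathbb P^1$;
\item the level $N_0$, the least integer $N_0\ge1$ with $\Gamma(N_0)\subset\tilde\Gamma$;
\item the gonality $\gamma$, the least degree of a nonconstant map $X_\Gamma\to\mathbb P^1$.
\end{itemize}
Put $T=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$. The \emph{width} $w_c$ of the cusp $c=g\infty$, $g\in\mathrm{SL}_2(\mathbb Z)$, is the least $w\ge1$ with $gT^wg^{-1}\in\tilde\Gamma$. It is the ramification index of the $j$-map at $c$, so the widths add up to $\mu$. We write $\sim$ for linear equivalence and $[D]$ for the class of a divisor $D$.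

On a curve one may ask at which points the canonical class is concentrated, up to torsion. For $X=X_\Gamma$ the natural canonical class takes the elliptic points and the cusps into account:
\[
K^{\mathrm{orb}}=K_X+\sum_{P\ \mathrm{elliptic}}\Bigl(1-\frac1{e_P}\Bigr)P+\sum_{c\ \mathrm{cusp}}c ,
\]
where $e_P\in\{2,3\}$ is the order of the stabilizer in $\Gamma$ of a point of $\mathbb H$ above $P$. A point $P\in X_\Gamma$ is \emph{orbifold $\mathbb Q$-subcanonical} if $n\deg(K^{\mathrm{orb}})\,P\sim nK^{\mathrm{orb}}$ for some integer $n\ge1$.

We use two known facts. The first is the Manin--Drinfeld theorem: $[c-c']$ is torsion in $\mathrm{Jac}(X_\Gamma)$ for any two cusps $c,c'$. Call the set of points $P$ with $[P-c]$ torsion the \emph{cuspidal torsion packet}, or simply the \emph{packet}; it does not depend on the cusp $c$ and it contains all cusps. The second fact is that the orbifold $\mathbb Q$-subcanonical points are exactly the points of the packet. We recall the reason, since it shows how the cusps enter. The discriminant $\Delta$ has weight $12$, so $\Delta(\tau)(d\tau)^6$ is invariant under $\mathrm{SL}_2(\mathbb Z)$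 and is a meromorphic section of $K_X^{\otimes6}$. On $\mathbb H$ the function $\Delta$ has no zero; at a point with stabilizer of order $e$ the local coordinate on $X$ is $u=v^e$, with $v$ a local coordinate on $\mathbb H$, and $(dv)^6$ has order $-6(1-1/e)$ in $u$. At a cusp of width $w$, moved to $\infty$, the coordinate is $q_w=e^{2\pi i\tau/w}$, and $\Delta=q_w^w+\cdots$ while $d\tau$ is a constant multiple of $dq_w/q_w$; the order is $w-6$. Therefore $6K^{\mathrm{orb}}\sim\sum_cw_c\,c$, the degree of $K^{\mathrm{orb}}$ is $\mu/6$, and for a fixed cusp $c_0$
\[
\mu P-6K^{\mathrm{orb}}\ \sim\ \mu(P-c_0)+\sum_cw_c(c_0-c).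
\]
The last sum is torsion by Manin--Drinfeld, so the left side is torsion exactly when $[P-c_0]$ is. From now on we speak only of the packet.

\subsection{Small genus and the conjecture}

Is the packet larger than the set of cusps? In small genus it is. In genus $0$ the Jacobian is trivial and every point lies in the packet. In genus $1$ the packet is the infinite set of torsion points of $X_\Gamma$, with a cusp as origin.

\begin{example}\label{ex:23}
The curve $X_0(23)$ has genus $2$, and its hyperelliptic involution is $w_{23}$ (Ogg), which exchanges the two cusps $0$ and $\infty$. All divisors $Q+w_{23}Q$ are linearly equivalent. A Weierstrass point $P$ is fixed by $w_{23}$, so it is not a cusp, and $2P\sim 0+\infty$. Thus $2(P-\infty)\sim0-\infty$ is torsion, and $P$ lies in the packet.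
\end{example}

All these curves carry functions of degree at most $2$. Functions of small degree disappear as the index grows.

\begin{theorem}[Abramovich \cite{Abr}]\label{thm:gon}
For every $\Gamma$ as above, $\gamma\ge\frac7{800}\,\mu$.
\end{theorem}

One therefore guesses that noncuspidal points of the packet are an accident of small index. This is the conjecture posed in \cite{Qiu}.

\medskip\noindent\textbf{Conjecture.} \emph{Up to isomorphism, only finitely many modular curves over $\mathbb C$ have orbifold $\mathbb Q$-subcanonical points outside the cusps.}

\subsection{Results}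

The conjecture is true, and the finiteness holds for the groups $\Gamma$ themselves, not merely for the isomorphism classes of curves.

\begin{theorem}\label{thm:A}
If $\mu>1600$, every orbifold $\mathbb Q$-subcanonical point of $X_\Gamma$ is a cusp. Hence only finitely many subgroups $\Gamma\subset\mathrm{PSL}_2(\mathbb Z)$ as above have such a point outside the cusps, and the conjecture holds.
\end{theorem}

The examples above show that the set of exceptions is not empty and is not confined to genus at most $1$. Theorem~\ref{thm:A} follows from a criterion that involves one auxiliary prime.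

\begin{theorem}\label{thm:B}
Suppose there is a prime $p\ge5$ with $p\nmid N_0$ and $\gamma\ge p+2$. Then the packet of $X_\Gamma$ is exactly the set of cusps. The inequality $\gamma\ge p+2$ holds whenever $\mu>\frac{800}7(p+1)$.
\end{theorem}

The smallest prime $p\ge5$ not dividing $N_0$ gives the weakest condition. For instance, if $5\nmid N_0$ and $\gamma\ge7$, the packet consists of the cusps, and $\mu\ge686>\frac{800}7\cdot6$ suffices for $\gamma\geq 7$. The first half of the proof of Theorem~\ref{thm:B} needs much less gonality.

\begin{theorem}\label{thm:C}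
Suppose $\gamma\ge3$, and let $p\ge5$ be a prime with $p\nmid N_0$. Give $X_\Gamma$ the model over $\mathbb Q(\zeta_N)$, $N=12N_0$, described in Section~\ref{sec:models}. Then every point of the packet is unramified at $p$: it is algebraic, and it is defined over $\mathbb Q_p^{\mathrm{ur}}$ for each embedding $\overline{\mathbb Q}\to\overline{\mathbb Q}_p$.
\end{theorem}

The hypothesis $\gamma\ge3$ is needed: in genus $1$ the packet contains all points of order $p$, and if they were all defined over $\mathbb Q_p^{\mathrm{ur}}$, the Weil pairing would put a primitive $p$-th root of unity in $\mathbb Q_p^{\mathrm{ur}}$.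

\section{Short relations: the method for $p=5$}\label{sec:idea}

Gonality enters through one observation.

\begin{lemma}\label{lem:short}
Let $X$ be a smooth projective connected curve of gonality $\gamma$ over an algebraically closed field. Two linearly equivalent effective divisors of degree $d<\gamma$ are equal.
\end{lemma}

\begin{proof}
If $D\ne D'$ and $D-D'=\mathrm{div}(f)$, then $f$ is nonconstant and its polar divisor is at most $D'$, so $f$ has degree at most $d$.
\end{proof}

A point $P$ of the packet satisfies $nP\sim nc$ for some $n\geq 1$, and if $n<\gamma$ then $P=c$. The difficulty is that we have no control of $n$. The remedy is to apply to $P-c$ an integral combination of Galois elements and correspondences that kills the class $[P-c]$ and has few terms. The outcome is a \emph{short} relation, whose degree does not depend on $n$; by Lemma~\ref{lem:short} it is an equality of divisors, and an equality of divisors can be refuted directly. We do this twice, and both steps are visible for $p=5$.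

\subsection{A relation of degree two from inertia}\label{sub:toy1}

Let $K$ be the completion of $\mathbb Q_5^{\mathrm{ur}}$ and $I=\mathrm{Gal}(\overline K/K)$. Let $X$ be a curve over $K$ with $\gamma\ge3$, let $c\in X(K)$ and $P\in X(\overline K)$. Suppose that $x=[P-c]=x'+x_5$, where $x'$ is fixed by $I$ and $5x_5=0$, and that some $s\in I$ satisfies $sx_5=2x_5$. We claim that $x_5=0$. Indeed $s^2x_5=4x_5=-x_5$, so $x+s^2x=2x'$ is fixed by $s$. Since $sc=c$, this says
\[
sP+s^3P\ \sim\ P+s^2P .
\]
The two sides are equal by Lemma~\ref{lem:short}. So $sP=P$ or $sP=s^2P$, and in both cases $sP=P$. Then $sx=x$, that is, $2x_5=x_5$, and $x_5=0$. Now $gP\sim P$ for all $g\in I$, so $P\in X(K)$.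

The operator used was $(s-1)(s^2+1)$. In general one must know how inertia acts on the $p$-power torsion of the Jacobian well enough to find such an operator; Sections~\ref{sec:inertia} and~\ref{sec:unram} do this.

\subsection{A relation of degree six from $T_5$}\label{sub:toy2}

Let $\Gamma=\Gamma_0(M)$ with $5\nmid M$ and $\gamma\ge7$. The noncuspidal points of $X_0(M)$ are pairs $(E,B)$, with $B\subset E$ cyclic of order $M$, and $T_5(E,B)=\sum_C(E/C,(B+C)/C)$, the sum running over the six subgroups $C\subset E$ of order $5$. Suppose that a noncuspidal point $P=(E,B)$ of the packet is rational over $\mathbb Q_5$, and put $D=6P-T_5P$. We grant for the moment three facts whose general forms are proved below.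
\begin{itemize}
\item $[D]$ is torsion: $(6-T_5)(P-c)$ is torsion, and $6c-T_5c$ is supported on cusps.
\item $[D]$ reduces to $0$ modulo $5$: there $T_5$ acts as $F+5F^{-1}$, with $F$ the Frobenius, and $F$ fixes the reduction of $P$.
\item Reduction is injective on the torsion points rational over $\mathbb Q_5$.
\end{itemize}
So $6P\sim T_5P$, and as $6<\gamma$ we get $T_5P=6P$. Then $E/C\cong E$ for all six $C$, and $E$ has at least twelve endomorphisms of degree $5$, two signs for each kernel. This is impossible. The ring $\mathbb Z$ has no element of degree $5$. In the maximal order $\mathcal O$ of an imaginary quadratic field, an element of norm $5$ generates one of at most two primes of norm $5$, so there are at most $2|\mathcal O^*|$ such elements; this is at most $8$ unless $\mathcal O$ is the maximal order of $\mathbb Q(\sqrt{-3})$, where $5$ is inert and there are none.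

A point of the packet need not be rational over $\mathbb Q_p$. If it is unramified at $p$, however, the Frobenius automorphism $\sigma$ of the unramified extension acts on it, $(p+1)P$ can be replaced by $\sigma P+p\,\sigma^{-1}P$, and reduction is still injective on torsion. Over ramified extensions injectivity fails: an elliptic curve with good reduction has $p^2$ points killed by $p$, and its reduction has at most $p$. This is why Theorem~\ref{thm:C} comes first. For general $\Gamma$ the curve is defined over a cyclotomic field only, and $\sigma$ and $T_p$ move it to a conjugate curve. Section~\ref{sec:models} sets up models in which this is harmless, Sections~\ref{sec:hecke} and~\ref{sec:B} carry out the Hecke argument, and Section~\ref{sec:A} finds a prime $p\le\gamma-2$ that does not divide the level.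

\section{Models with good reduction}\label{sec:models}

In Sections~\ref{sec:models}--\ref{sec:B}, $p\ge5$ is a prime with $p\nmid N_0$, and $N=12N_0$. Then $N\ge3$, $p\nmid N$ and $\Gamma(N)\subset\tilde\Gamma$. We obtain $X_\Gamma$ as a quotient of a fine moduli space of level $N$, on which Frobenius and isogenies can be computed.

\subsection{Full level structures}

A \emph{level structure} on an elliptic curve $E$ is an ordered basis $R=(R_1,R_2)$ of $E[N]$. To compactify, one allows $E$ to be a generalized elliptic curve whose degenerate fibers are $N$-gons, cycles of $N$ projective lines whose smooth locus is the group $\mathbb G_m\times\mathbb Z/N$; then $R$ is a basis of the $N$-torsion of the smooth locus. We use the following results of Deligne--Rapoport, Katz--Mazur and Igusa, valid for $N\ge3$.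
\begin{itemize}
\item[(M1)] The functor of pairs $(E,R)$ is represented by a smooth projective curve $X(N)$ over $\mathbb Z[1/N]$.
\item[(M2)] The Weil pairing $e_N(R_1,R_2)$ defines a morphism $X(N)\to\mathrm{Spec}\,\mathbb Z[1/N,\zeta_N]$ with geometrically connected fibers.
\item[(M3)] The cusps, the points where $E$ is an $N$-gon, form a finite \'etale $\mathbb Z[1/N]$-scheme.
\item[(M4)] In characteristic prime to $N$, the automorphism group of the $N$-gon as a generalized elliptic curve has order $2N$.
\end{itemize}
Let $Y(N)$ be the complement of the cusps. The Weil pairing is bilinear, alternating and Galois equivariant, and $e_N(\lambda R_1,\lambda R_2)=e_N(R_1,R_2)^{\deg\lambda}$ for an isogeny $\lambda$.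

A matrix $h=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbb Z/N)$ acts on $X(N)$ by $(E,R)\mapsto(E,hR)$, where $hR=(aR_1+bR_2,\,cR_1+dR_2)$ is the product of $h$ with the column vector $R$. This is a left action. It preserves $e_N(R_1,R_2)$, and it commutes with Galois conjugation and with the operation $R\mapsto\lambda R$ for isogenies $\lambda$ of degree prime to $N$. The element $-1$ acts trivially, because $[-1]$ is an isomorphism $(E,R)\cong(E,-R)$.

\begin{lemma}\label{lem:stab}
Let $H\subset\mathrm{SL}_2(\mathbb Z/N)$ be a subgroup, let $y=(E,R)$ be a geometric point of $X(N)$ and let $H_y$ be its stabilizer in $H$. Then $|H_y|$ divides $|\mathrm{Aut}(E)|$. If $\mathrm{Aut}(E)=\{\pm1\}$, then $H_y\subset\{\pm1\}$.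
\end{lemma}

\begin{proof}
We have $h\in H_y$ if and only if $\varepsilon R=hR$ for some $\varepsilon\in\mathrm{Aut}(E)$, and $\varepsilon$ determines $h=h_\varepsilon$ because $R$ is a basis. Since $\varepsilon\varepsilon'R=\varepsilon h_{\varepsilon'}R=h_{\varepsilon'}h_\varepsilon R$, the map $\varepsilon\mapsto h_\varepsilon^{-1}$ is a homomorphism from a subgroup of $\mathrm{Aut}(E)$ onto $H_y$, and $h_{\pm1}=\pm1$.
\end{proof}

\subsection{The curve $X_H$ and its components}

Let $H\ni-1$ be the image of $\tilde\Gamma$ in $\mathrm{SL}_2(\mathbb Z/N)$, put $X_H=X(N)_{\mathbb Q}/H$, and let $\pi$ be the projection from $X(N)$. The cusps of $X_H$ are the images of the cusps of $X(N)$. By (M2), $X_H$ is a geometrically connected curve over $\mathbb Q(\zeta_N)$. We regard it as a curve over $\mathbb Q$; over a field that contains the $N$-th roots of unity it is then the disjoint union of components $X_{\zeta'}$, one for each primitive $N$-th root of unity $\zeta'$, where $X_{\zeta'}$ is the locus $e_N(R_1,R_2)=\zeta'$.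

Send $\tau\in\mathbb H$ to $y_\tau=(\mathbb C/(\mathbb Z\tau+\mathbb Z);\,\tau/N,\,1/N)$, and normalize the Weil pairing so that this basis has pairing $\zeta=e^{2\pi i/N}$. For $g=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbb Z)$, multiplication by $c\tau+d$ carries the lattice $\mathbb Z\,g\tau+\mathbb Z$ to $\mathbb Z\tau+\mathbb Z$ and the basis $(g\tau/N,1/N)$ to $((a\tau+b)/N,(c\tau+d)/N)$. So $y_{g\tau}=g\,y_\tau$. The map $\tau\mapsto y_\tau$ identifies $\Gamma(N)\backslash\mathbb H$ with the component of $Y(N)(\mathbb C)$ of pairing $\zeta$, and dividing by $H=\tilde\Gamma/\Gamma(N)$ gives $X_\zeta(\mathbb C)=X_\Gamma$, cusps corresponding to cusps. The curve $X_\zeta$ over $\mathbb Q(\zeta)$ is the model in Theorem~\ref{thm:C}.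

\subsection{The $p$-adic base}

Let $k=\overline{\mathbb F}_p$, let $W=W(k)$ be the ring of Witt vectors, $K$ its fraction field and $I=\mathrm{Gal}(\overline K/K)$. The field $K$ is the completion of $\mathbb Q_p^{\mathrm{ur}}$; the ring $W$ is a complete discrete valuation ring with uniformizer $p$ and algebraically closed residue field $k$. Hence every finite \'etale $W$-scheme is a finite disjoint union of copies of $\mathrm{Spec}\,W$, and $W$ contains the $m$-th roots of unity for $p\nmid m$; reduction maps them bijectively to those of $k$, and the inverse map is the Teichm\"uller lift. Let $\overline{\mathbb Q}$ be the algebraic closure of $\mathbb Q$ in $\mathbb C$, and fix an arbitrary embedding $\overline{\mathbb Q}\to\overline{\mathbb Q}_p\subset\overline K$. Restriction identifies $I$ with the inertia group $\mathrm{Gal}(\overline{\mathbb Q}_p/\mathbb Q_p^{\mathrm{ur}})\subset G_{\mathbb Q_p}\subset G_{\mathbb Q}$. Let $\sigma$ be the Frobenius automorphism of $W$ and $K$, which lifts $x\mapsto x^p$ on $k$; it sends each $N$-th root of unity $\zeta'$ to $\zeta'^p$.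

Each $X_{\zeta'}$ is defined over $K$. We shall produce a short relation on a component other than $X_\zeta$, so we need to know that all components look alike.

\begin{lemma}\label{lem:comp}
For every primitive $N$-th root of unity $\zeta'\in K$, the curve $X_{\zeta'}$ over $\overline K$ has gonality $\gamma$, its cusps are $K$-rational, and the difference of any two of its cusps is torsion.
\end{lemma}

\begin{proof}
The fields $\overline K$ and $\mathbb C$ are algebraically closed of characteristic $0$ and have the cardinality of the continuum, so they are isomorphic. Composing with an automorphism of $\mathbb C$, we find $\iota:\overline K\cong\mathbb C$ with $\iota(\zeta')=e^{2\pi i/N}$. As $X_H$ and its cusps are defined over $\mathbb Q$, base change by $\iota$ turns $X_{\zeta'}$ into $X_\Gamma$ and cusps into cusps. This gives the gonality and transports Manin--Drinfeld. By (M3) the cusps of $X(N)_W$ form a finite \'etale $W$-scheme, so they are sections, and their images in $X_H$ are $K$-rational.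
\end{proof}

\subsection{Smoothness of the quotient}

Let $\mathcal X=X(N)_{\mathbb Z_p}/H$. It is proper and flat over $\mathbb Z_p$ with generic fiber $X_{H,\mathbb Q_p}$, and $\mathcal X(k)=X(N)(k)/H$. Quotients by finite groups commute with flat base change, so $\mathcal X_W=X(N)_W/H$. The order of $H$ may well be divisible by $p$, so smoothness of the quotient is not automatic. What matters is the order of the stabilizers, and here $p\ge5$ and $p\nmid N$ are used.

\begin{proposition}\label{prop:smooth}
The scheme $\mathcal X_W$ is smooth over $W$. It is the disjoint union of smooth proper models $\mathcal X_{\zeta'}$ of the curves $X_{\zeta'}$, each with connected special fiber.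
\end{proposition}

\begin{proof}
The smooth locus is open, and every closed point of the proper $W$-scheme $\mathcal X_W$ lies on the special fiber. So it suffices to prove smoothness at $\pi(y)$ for $y=(E,R)\in X(N)(k)$. In characteristic $p\ge5$ an elliptic curve has $2$, $4$ or $6$ automorphisms, and an $N$-gon has $2N$ by (M4). By Lemma~\ref{lem:stab}, $|H_y|$ is prime to $p$.

Let $\mathrm{Spec}\,B$ be an $H$-stable affine neighborhood of the orbit of $y$ in $X(N)_W$, and let $\widehat{B^H}$ be the completion of $B^H$ at $\pi(y)$. Then $B\otimes_{B^H}\widehat{B^H}$ is the product of the completed local rings at the points of the orbit, and taking invariants commutes with this flat base change. Hence $\widehat{B^H}$ is the ring of $H_y$-invariants in the completed local ring at $y$, which is $W[[t]]$ by (M1).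

The group $H_y$ acts $W$-linearly and preserves $(p,t)$, so it acts on the $k$-line $(p,t)/(p,t^2)$ by a character $\chi:H_y\to k^*$. Let $\hat\chi$ be the Teichm\"uller lift of $\chi$ and put
\[
t'=|H_y|^{-1}\sum_{h\in H_y}\hat\chi(h)^{-1}h(t).
\]
Then $t'\equiv t$ modulo $(p,t^2)$, so $W[[t']]=W[[t]]$, and $h(t')=\hat\chi(h)t'$ for $h\in H_y$. A series $\sum a_nt'^n$ is invariant if and only if $a_n=0$ whenever the order $d$ of $\hat\chi$ does not divide $n$. So $\widehat{B^H}=W[[t'^d]]$ is a power series ring in one variable, and $\mathcal X_W$ is smooth at $\pi(y)$.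

The Weil pairing decomposes $X(N)_W$ into $H$-stable pieces indexed by $\zeta'$, with connected special fibers by (M2); let $\mathcal X_{\zeta'}$ be their quotients.
\end{proof}

\subsection{Reduction and Frobenius}\label{sub:red}

By Proposition~\ref{prop:smooth} the Jacobian $J_{\zeta'}$ of $X_{\zeta'}$ has \emph{good reduction}: it is the generic fiber of the abelian scheme $\mathcal J_{\zeta'}=\mathrm{Pic}^0(\mathcal X_{\zeta'}/W)$, whose special fiber $\overline J_{\zeta'}$ is the Jacobian of the special fiber of $\mathcal X_{\zeta'}$. Recall what this provides for an abelian scheme $\mathcal A$ over $W$ with generic fiber $A$. The kernel $\mathcal A[m]$ is a finite flat group scheme, \'etale if $p\nmid m$; hence $I$ acts trivially on the prime-to-$p$ torsion of $A$. By the N\'eron mapping property, a homomorphism over $K$ between generic fibers of abelian schemes extends uniquely over $W$, and so commutes with reduction.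

Let $K'/K$ be a finite extension with ring of integers $W'$; the residue field is again $k$. By properness $X_H(K')=\mathcal X(W')$, so a point $Q$ has a reduction $\overline Q\in\mathcal X(k)$, and a divisor $D=\sum n_iQ_i$ has a reduction $\overline D=\sum n_i\overline Q_i$. If $D$ has degree $0$ and lies on $X_{\zeta'}$, the class $[D]\in J_{\zeta'}(K')=\mathcal J_{\zeta'}(W')$ reduces to $[\overline D]$. Indeed, the sections $Q_i$ are Cartier divisors on the smooth curve $\mathcal X_{\zeta'}\times_W W'$, the line bundle $\mathcal O(\sum n_iQ_i)$ is the $W'$-point that extends $[D]$, and it restricts to $\mathcal O(\overline D)$. None of this changes when $K'$ is enlarged.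

Since $\mathcal X$ is defined over $\mathbb Z_p$, the automorphism $\sigma$ acts on $\mathcal X(W)=X_H(K)$, and $x\mapsto x^p$ acts on $\mathcal X(k)$ by a bijection $F$. They are related by $\overline{\sigma Q}=F\overline Q$. On $X(N)(k)$ we have $F(E,R)=(E^{(p)},F_ER)$, where $F_E:E\to E^{(p)}$ is the Frobenius isogeny, which raises coordinates to the $p$-th power; and $F$ commutes with $\pi$.

\section{Inertia on the $p$-power torsion}\label{sec:inertia}

\subsection{Tame characters and finite flat group schemes}

The wild inertia group $I_w\subset I$ is a normal pro-$p$ subgroup, and every finite quotient of $I/I_w$ is cyclic of order prime to $p$. If $\Phi\in G_{\mathbb Q_p}$ induces $x\mapsto x^p$ on $k$, then $\Phi g\Phi^{-1}\equiv g^p$ modulo $I_w$ for $g\in I$. Choose $\varpi_r\in\overline K$ with $\varpi_r^{p^r-1}=p$. The \emph{fundamental character of level $r$} is $\psi_r:I\to\mathbb F_{p^r}^*\subset k^*$, the reduction of $g\mapsto g(\varpi_r)/\varpi_r$. It is surjective, and $\psi_2^{p+1}=\psi_1$ because $\varpi_2^{p+1}$ is a choice of $\varpi_1$.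

All $I$-modules below are finite, with continuous action. Let $S$ be a simple $\mathbb F_p[I]$-module. A finite $p$-group acting on a nonzero $\mathbb F_p$-vector space has a nonzero fixed vector, and the vectors fixed by $I_w$ form a submodule; so $I_w$ acts trivially. Then $I$ acts through a commutative group, the algebra generated by its image in $\mathrm{End}(S)$ is a field $\mathbb F_{p^r}$, and $S$ is a line over it on which $I$ acts by a character $\psi$ with $\mathbb F_p[\psi(I)]=\mathbb F_{p^r}$. We call $r$ the \emph{level} of $S$. We have $S\otimes_{\mathbb F_p}k=\bigoplus_{i<r}\psi^{p^i}$. For an $I$-module $M$ of $p$-power order, the \emph{constituents} of $M$ are its Jordan--H\"older factors, and the characters $I\to k^*$ that \emph{occur} in $M$ are those in $S\otimes k$ for a constituent $S$.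

A finite commutative group scheme over $K$ is the same as the $I$-module of its $\overline K$-points. A \emph{prolongation} is a finite flat group scheme over $W$ with the given generic fiber. If $\mathcal G$ is finite flat over $W$, or over $W'$, the schematic closure of a subgroup of the generic fiber is a finite flat closed subgroup scheme $\mathcal G'$, and $\mathcal G/\mathcal G'$ is again finite flat.

\begin{theorem}[Raynaud \cite{Ray}]\label{thm:ray}
Let $p\ge3$.
\begin{itemize}
\item[(R1)] A finite commutative $K$-group scheme of $p$-power order has at most one prolongation over $W$.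
\item[(R2)] Let $\mathcal G$ be finite flat over $W$ and killed by $p$, and let $S$ be a constituent of $\mathcal G(\overline K)$. Then $S$ is a line over a field $\mathbb F_{p^r}$ on which $I$ acts by $\psi_r^{\,a_0+a_1p+\dots+a_{r-1}p^{r-1}}$ with all $a_i\in\{0,1\}$.
\end{itemize}
\end{theorem}

It matters that the base is unramified. Over the ring of integers of $K(\zeta_p)$, the constant group $\mathbb Z/p$ and the group scheme of $p$-th roots of unity have isomorphic generic fibers, but only the first has an \'etale special fiber.

\begin{lemma}\label{lem:ray}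
Let $J=J_{\zeta'}$ and $\mathcal J=\mathcal J_{\zeta'}$.
\begin{enumerate}
\item If $M\subset J[p^n](\overline K)$ is $I$-stable and all its constituents are trivial, then the closure of $M$ in $\mathcal J[p^n]$ is a constant group scheme, and $I$ acts trivially on $M$.
\item Reduction is injective on the torsion subgroup of $J(K)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Choose $I$-submodules $0=M_0\subset\dots\subset M_l=M$ with quotients $\mathbb Z/p$, acted on trivially, and let $\mathcal G_i$ be the closure of $M_i$ in $\mathcal J[p^n]$. Then $\mathcal G_i/\mathcal G_{i-1}$ is a prolongation of the constant group $\mathbb Z/p$ over $K$, so by (R1) it is the constant group over $W$. An extension of \'etale group schemes is \'etale, so $\mathcal G_l$ is finite \'etale over $W$, hence constant.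

(2) Let $y\in J(K)$ be torsion with reduction $0$. Its $p$-part $y_p$ and prime-to-$p$ part $y'$ are multiples of $y$, so they lie in $J(K)$ and reduce to $0$. Two sections of a constant group scheme over $W$ that agree on the special fiber are equal. Apply this to $y'$ and $0$ in $\mathcal J[m]$, where $m$ is the order of $y'$, and to $y_p$ and $0$ in the closure of $\mathbb Zy_p$, which is constant by (1). We get $y'=y_p=0$.
\end{proof}

\subsection{Only levels one and two occur}

Theorem~\ref{thm:ray} allows constituents of every level $r$, while the operator of Section~\ref{sub:toy1} needs an element of $I$ whose eigenvalues other than $1$ all have a common power equal to $-1$. Here the modular nature of $J$ helps: its Tate module is built from $2$-dimensional representations, and these leave room for levels $1$ and $2$ only.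

For an abelian variety $A$ let $T_pA=\varprojlim A[p^n]$ and $V_p(A)=T_pA\otimes\mathbb Q_p$. Let $J_1(M)$ be the Jacobian of the modular curve $X_1(M)$ over $\mathbb Q$. We use three facts.
\begin{itemize}
\item[(M5)] $J_1(M)$ has good reduction at $p\nmid M$; this belongs with (M1)--(M4).
\item[(ES)] (Shimura, Ribet; see \cite[\S\S6.6, 9.5]{DS}.) $J_1(M)$ is $\mathbb Q$-isogenous to a product of abelian varieties $A_f$ with number fields $K_f$ such that $V_p(A_f)$ is free of rank $2$ over $K_f\otimes\mathbb Q_p$, with $G_{\mathbb Q}$ acting $K_f$-linearly.
\item[(BN)] (Brauer--Nesbitt.) Let a profinite group act continuously on a finite-dimensional vector space over a finite extension $L$ of $\mathbb Q_p$, with uniformizer $\varpi_L$. Stable lattices $T'$ exist, and the semisimplification of $T'/\varpi_LT'$ does not depend on $T'$.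
\end{itemize}

\begin{proposition}\label{prop:const}
Let $J=J_\zeta$. Every constituent of $J[p](\overline K)$ is one of the following: trivial; $\mathbb F_p$ with $I$ acting by $\psi_1$; $\mathbb F_{p^2}$ with $I$ acting by $\psi_2$ or $\psi_2^p$.
\end{proposition}

\begin{proof}
\emph{Reduction to $J_1=J_1(N^2)$.} Let $\delta=\mathrm{diag}(N,1)$. Conjugation by $\delta$ sends $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ to $\left(\begin{smallmatrix}a&Nb\\c/N&d\end{smallmatrix}\right)$, so $\delta\Gamma_1(N^2)\delta^{-1}\subset\Gamma(N)\subset\tilde\Gamma$. Thus $\tau\mapsto N\tau$ induces a nonconstant map $X_1(N^2)\to X_\Gamma$ over $\mathbb C$, and a surjection $u:J_1\to J$ over $\mathbb C$. The graph of $u$ is the Zariski closure of its torsion points, which are algebraic, so $u$ is defined over $\overline{\mathbb Q}$. We do not need to know its field of definition, only that it commutes with $I$. Both abelian varieties have good reduction over $K$, by (M5) and Section~\ref{sub:red}. So for $g\in I$ and $y\in J_1(\overline K)$ of order prime to $p$ we have $({}^gu)(y)=g\,u(g^{-1}y)=u(y)$. Such $y$ are Zariski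 dense, hence ${}^gu=u$.

So $V_p(J)$ is a quotient of $V_p(J_1)$ as an $I$-module. Let $T'\subset V_p(J)$ be the image of $T_pJ_1$, an $I$-stable lattice. Then $T'/pT'$ is a quotient of $J_1[p]$, and by (BN) it has the same constituents as $T_pJ/p=J[p]$. Hence every character that occurs in $J[p]$ occurs in $J_1[p]$.

\emph{Characters in $J_1[p]$ satisfy $\theta^{p^2}=\theta$.} Let $L\subset\overline{\mathbb Q}_p$ be a finite extension of $\mathbb Q_p$ that contains all conjugates of the fields $K_f$. Then $K_f\otimes L$ is a product of copies of $L$, and by (ES) $V_p(J_1)\otimes L$ is a direct sum of $2$-dimensional $G_{\mathbb Q}$-modules. Choose a $G_{\mathbb Q}$-stable lattice in each, reduce it and extend scalars to $k$; this gives $2$-dimensional representations $\bar r$ of $G_{\mathbb Q_p}$ over $k$. By (BN), the characters that occur in $J_1[p]$ are those in the semisimplifications $(\bar r|_I)^{\mathrm{ss}}=\theta_1\oplus\theta_2$; the $\theta_i$ are characters trivial on $I_w$. The operator $\bar r(\Phi)$ is an isomorphism between $\bar r|_I$ and its conjugate $g\mapsto\bar r(\Phi g\Phi^{-1})$, whose characters are $\theta_1^p,\theta_2^p$.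 So the multisets $\{\theta_1,\theta_2\}$ and $\{\theta_1^p,\theta_2^p\}$ agree. Either $\theta_1^p=\theta_1$ and $\theta_2^p=\theta_2$, or $\theta_1^p=\theta_2$ and $\theta_2^p=\theta_1$; in both cases $\theta_i^{p^2}=\theta_i$.

\emph{Conclusion.} Let $S$ be a constituent of $J[p]$, of level $r$ and character $\psi$. Then $\psi$ takes values in $\mathbb F_{p^2}$, and $\mathbb F_p[\psi(I)]=\mathbb F_{p^r}$ gives $r\le2$. Apply (R2) to $\mathcal J_\zeta[p]$. If $r=1$, then $\psi\in\{1,\psi_1\}$. If $r=2$, then $\psi=\psi_2^{a_0+a_1p}$, and $a_0=a_1$ is excluded because $1$ and $\psi_2^{1+p}=\psi_1$ take values in $\mathbb F_p$.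
\end{proof}

\section{Points of the packet are unramified}\label{sec:unram}

We prove Theorem~\ref{thm:C}. Let $\gamma\ge3$, $X=X_\zeta$, $J=J_\zeta$. Let $P$ be a point of the packet, $c$ a cusp and $x=[P-c]$. The map $Q\mapsto[Q-c]$ from $X$ to $J$ is defined over $\overline{\mathbb Q}$ and is injective by Lemma~\ref{lem:short}. The torsion point $x$ is algebraic, so $P\in X(\overline{\mathbb Q})\subset X(\overline K)$. The cusp $c$ is fixed by $I$ (Lemma~\ref{lem:comp}).

Write $x=x_p+x'$ with $x_p$ of order $p^n$ and $x'$ of order prime to $p$. By good reduction $I$ fixes $x'$. Let $M=\mathbb Z[I]\,x_p\subset J[p^n]$. Multiplication by $p^i$ identifies $J[p^{i+1}]/J[p^i]$ with $J[p]$, so the constituents of $M$ are among those of Proposition~\ref{prop:const}. We show that they are all trivial. Compared with Section~\ref{sub:toy1} there are two new difficulties: $M$ need not be killed by $p$ or be semisimple, and constituents of both levels may be present. The first is overcome by working with an element of order prime to $p$, which is diagonalizable on $M$; the second by choosing this element well.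

\emph{A tame generator.} Let $G$ be the finite image of $I$ in $\mathrm{Aut}(M)$ and $G_w$ the image of $I_w$, a normal $p$-subgroup with $G/G_w$ cyclic of order prime to $p$. Take an element of $G$ that generates $G/G_w$ and raise it to a large power of $p$. The result $s_0$ has order prime to $p$ and still generates $G/G_w$. A character $\theta$ that occurs in $M$ factors through $G/G_w$, so $\theta(s_0)$ generates $\theta(I)$.

\emph{Eigenvalues.} Let $s\in G$ have order $m$ prime to $p$, and put $M_W=M\otimes_{\mathbb Z_p}W$, which contains $M$ since $W$ is faithfully flat over $\mathbb Z_p$. For each $m$-th root of unity $\omega\in W$ let $e_\omega=m^{-1}\sum_{i<m}\omega^{-i}s^i$. These are orthogonal idempotents with sum $1$, so $M_W=\bigoplus_\omega e_\omega M_W$, and $s$ acts on $e_\omega M_W$ as $\omega$. Call $\omega$ an \emph{eigenvalue} of $s$ if $e_\omega M_W\ne0$. The functor $M\mapsto e_\omega M_W$ is exact, and $S_W=S\otimes_{\mathbb F_p}k$ for a constituent $S$. Filtering $M$ by its constituents, we see that the eigenvalues are exactly the Teichm\"uller lifts of the values $\theta(s)$, with $\theta$ occurring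 in $M$. If $f\in\mathbb Z[X]$ vanishes at all eigenvalues, then $f(s)=0$ on $M_W$ and hence on $M$.

\emph{Choice of $s$.} Suppose that $M$ has a nontrivial constituent.

Case A: a constituent of level $2$ occurs. Then $\psi_2$ and $\psi_2^p$ both occur, and $\psi_2(s_0)$ generates $\mathbb F_{p^2}^*$. Put $s=s_0^{p-1}$ and $e=(p+1)/2$. The power $p-1$ removes level $1$: if $\psi_1$ occurs, then $\psi_1(s)=1$. The element $\psi_2(s)$ has order $p+1$, so $\psi_2^p(s)=\psi_2(s)^{-1}$. The eigenvalues of $s$ lie in $\{1,\eta,\eta^{-1}\}$, where the lift $\eta$ of $\psi_2(s)$ has order $p+1$ and is an eigenvalue.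

Case B: no constituent of level $2$ occurs, so $\psi_1$ occurs. Put $s=s_0$ and $e=(p-1)/2$. The eigenvalues lie in $\{1,\eta\}$, where the lift $\eta$ of $\psi_1(s_0)$ has order $p-1$ and is an eigenvalue.

In both cases $\eta$ has order $2e$, so $\eta^{\pm e}=-1$, and
\[
f(X)=(X-1)(X^e+1)=X^{e+1}+X-X^e-1
\]
vanishes at all eigenvalues. Thus $f(s)=0$ on $M$.

\emph{The short relation.} Let $\tilde s\in I$ lift $s$, let $g\in I$ and put $P'=gP$. Then $[P'-c]=gx=gx_p+x'$ with $gx_p\in M$, so $f(\tilde s)[P'-c]=f(s)gx_p+f(1)x'=0$. As $\tilde sc=c$ and $f(1)=0$, the cusp cancels: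
\[
\tilde s^{\,e+1}P'+\tilde sP'\ \sim\ \tilde s^{\,e}P'+P' .
\]
Whatever $e$ is, this relation has degree $2<\gamma$, so it is an equality: the divisor $P'+\tilde s^{\,e}P'$ is fixed by $\tilde s$. Its support has at most two points, contains $P'$ and is permuted by $\tilde s$, so $\tilde s^{\,2}P'=P'$. Then $\tilde s^{\,2}$ fixes $gx$ and its $p$-part $gx_p$. The elements $gx_p$ generate $M$, so $s^2=1$ on $M$.

\emph{The contradiction.} Take $v\ne0$ in $e_\eta M_W$. Then $(\eta^2-1)v=0$. The order $p\pm1$ of $\eta$ is prime to $p$, so the reduction of $\eta$ has the same order, and this order exceeds $2$ because $p\ge5$. Hence $\eta^2-1$ is a unit of $W$ and $v=0$, a contradiction. (For $p=3$, Case B gives $\eta=-1$ and no contradiction.)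

\emph{End of the proof.} All constituents of $M$ are trivial, so $I$ fixes $x_p$ by Lemma~\ref{lem:ray}(1), and therefore fixes $x$. For $g\in I$ we get $gP\sim P$, so $gP=P$. Thus $P\in X(K)$; being a point of $X(\overline{\mathbb Q}_p)$ fixed by $\mathrm{Gal}(\overline{\mathbb Q}_p/\mathbb Q_p^{\mathrm{ur}})$, it lies in $X(\mathbb Q_p^{\mathrm{ur}})$. The embedding $\overline{\mathbb Q}\to\overline{\mathbb Q}_p$ was arbitrary, and Theorem~\ref{thm:C} is proved. \qed

\section{The Hecke correspondence and the congruence relation}\label{sec:hecke}

\subsection{The correspondence $T_p$ on $X_H$}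

We need $T_p$ in two forms: as a correspondence, so that it preserves linear equivalence and acts on Jacobians, and as an explicit sum over subgroups, valid at every noncuspidal point, elliptic points included.

Over $\mathbb Q$ the $p$-torsion of the universal elliptic curve on $Y(N)$ is finite \'etale, so triples $(E,R,C)$ with $C\subset E$ a subgroup of order $p$ are parametrized by a curve $Z^\circ$, and $\alpha(E,R,C)=(E,R)$ is finite \'etale of degree $p+1$ onto $Y(N)_{\mathbb Q}$. Let $\lambda_C:E\to E/C$ be the quotient map and put
\[
\beta(E,R,C)=(E/C,\lambda_CR),\qquad w(E,R,C)=(E/C,\lambda_CR,E[p]/C),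
\]
so that $\beta=\alpha w$. Applying $w$ twice gives the curve $E/E[p]$ with the subgroup $p^{-1}C/E[p]$, and multiplication by $p$ identifies the result with $(E,pR,C)$. Thus $w^2$ is an automorphism of $Z^\circ$, and so is $w$. Let $Z$ be the smooth projective curve over $\mathbb Q$ that contains $Z^\circ$ as a dense open subset. Then $\alpha$, $\beta$, $w$ extend to $Z$, and $\alpha,\beta:Z\to X(N)_{\mathbb Q}$ are finite. Since $Z^\circ$ is finite over $Y(N)_{\mathbb Q}$, it is closed and dense in $\alpha^{-1}(Y(N)_{\mathbb Q})$, hence equal to it; as $w$ preserves $Z\setminus Z^\circ$, both $\alpha$ and $\beta$ send exactly the points of $Z\setminus Z^\circ$ to cusps.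

The group $H$ acts on $Z$ through $R$, and $\alpha,\beta$ are $H$-equivariant. Let $\pi_Z:Z\to Z/H$ be the projection and $\alpha_H,\beta_H:Z/H\to X_H$ the induced maps. Define, on divisors of $X_H$,
\[
T_p=\beta_{H*}\,\alpha_H^* .
\]
It is defined over $\mathbb Q$, preserves principal divisors (pull back the function, then take its norm), and sends cusps to divisors supported on cusps. Finally let $\langle p\rangle$ be the automorphism of $X(N)$, $\mathcal X$ and $X_H$ induced by $(E,R)\mapsto(E,pR)$; it preserves the cusps.

\begin{lemma}\label{lem:Tp}
For $y=(E,R)\in Y(N)(\overline K)$ we have $T_p(\pi y)=\sum_C\pi(E/C,\lambda_CR)$, the sum over the $p+1$ subgroups $C\subset E$ of order $p$. For every $Q\in X_{\zeta'}(\overline K)$, the divisor $T_pQ$ is effective of degree $p+1$ and lies on $X_{\zeta'^p}$. Moreover $\sigma$ maps $X_{\zeta'}(K)$ to $X_{\zeta'^p}(K)$, and $\langle p\rangle$ maps $X_{\zeta'}$ to $X_{\zeta'^{p^2}}$.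
\end{lemma}

\begin{proof}
The element $-1$ acts trivially on $Z$ too, since $[-1]C=C$. Let $\bar H=H/\{\pm1\}$. By Lemma~\ref{lem:stab}, points of $Y(N)$ with $j\ne0,1728$ have trivial stabilizer in $\bar H$, and then so do the points of $Z$ above them. So $\pi$ and $\pi_Z$ have degree $|\bar H|$ over every component. The points of an orbit share the same ramification index, so the index of $\pi$ at $y$ is $|\bar H_y|$ and that of $\pi_Z$ at $z$ is $|\bar H_z|$.

Let $y$ be noncuspidal. If $\alpha_H\pi_Z(z')=\pi y$, then $\alpha z'=hy$ for some $h \in H$ and $h^{-1}z'\in\alpha^{-1}(y)$; so $\alpha_H^{-1}(\pi y)=\pi_Z(\alpha^{-1}(y))$. Let $z\in\alpha^{-1}(y)$. As $\alpha$ is unramified at $z$, comparing indices in $\pi\alpha=\alpha_H\pi_Z$ shows that $\alpha_H$ has index $[\bar H_y:\bar H_z]$ at $\pi_Z(z)$. This is the size of the $\bar H_y$-orbit of $z$, which is the set of $z'\in\alpha^{-1}(y)$ with $\pi_Z(z')=\pi_Z(z)$. Hence $\alpha_H^*(\pi y)=\sum_{z\in\alpha^{-1}(y)}\pi_Z(z)$. Applying $\beta_{H*}$ and using $\beta_H\pi_Z=\pi\beta$ gives the formula. It also shows that $\alpha_H$ has degree $p+1$ over every component, so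 $\deg T_pQ=p+1$ for cusps $Q$ as well.

The pairing of $\lambda_CR$ is the $p$-th power of that of $R$, the pairing of $pR$ is the $p^2$-th power, and $\sigma(\zeta')=\zeta'^p$. This gives the statements on components; for $T_p$ and $\langle p\rangle$ they pass to the cusps by density.
\end{proof}

\subsection{The congruence relation}

For $Q\in X_H(K)$ put
\[
D_Q=\sigma Q+p\,\langle p\rangle\sigma^{-1}Q-T_pQ .
\]
The twist $\langle p\rangle$ is what places all three terms on one component.

\begin{proposition}\label{prop:ES}
Let $Q\in X_{\zeta'}(K)$. Then $D_Q$ is a $K$-rational divisor of degree $0$ on $X_{\zeta'^p}$, and its class in $J_{\zeta'^p}(K)$ reduces to $0$.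
\end{proposition}

The point $Q$ to which we apply this may have supersingular or cuspidal reduction, where the reduction of $T_pQ$ is harder to compute. So we compute at ordinary points only, deduce an identity between homomorphisms of Jacobians, and let that identity handle the remaining points.

\begin{proof}
By Lemma~\ref{lem:Tp}, $\sigma Q$ and $T_pQ$ lie on $X_{\zeta'^p}$; the point $\sigma^{-1}Q$ lies on the component of the root $\zeta''$ with $\zeta''^p=\zeta'$, so $\langle p\rangle\sigma^{-1}Q$ lies on that of $\zeta''^{p^2}=\zeta'^p$. The degree is $1+p-(p+1)=0$, and $D_Q$ is $I$-stable because $T_p$ is defined over $\mathbb Q$. Let $U=F+p\langle p\rangle F^{-1}$, an operator on divisors of $\mathcal X_k$. By Section~\ref{sub:red}, $\sigma Q+p\langle p\rangle\sigma^{-1}Q$ reduces to $U\overline Q$.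

\emph{Step 1: ordinary points.} Let $\bar y=(\bar E,\bar R)\in Y(N)(k)$ with $\bar E$ ordinary, that is, $|\bar E[p](k)|=p$. By smoothness $\bar y$ lifts to $y=(E,R)\in Y(N)(W)$; put $Q_0=\pi(y)$. We claim that $T_pQ_0$ reduces to $U\overline Q_0$ as a divisor. Let $K'/K$ be finite with $E[p]$ rational over $K'$. For $C\subset E[p](K')$ of order $p$ let $\mathcal C$ be its closure in $E[p]$ over $W'$. Then $E/\mathcal C$ is an elliptic curve over $W'$ with the level structure $\lambda_{\mathcal C}R$, so $(E/C,\lambda_CR)$ reduces to the quotient of $(\bar E,\bar R)$ by the special fiber $\bar{\mathcal C}$.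

The identity component $E[p]^0$ of $E[p]$ over $W'$ is a finite flat subgroup scheme with special fiber $\bar E[p]^0$, of order $p^2/p=p$, and $C_0=E[p]^0(K')$ is the kernel of reduction on $E[p](K')$. For $C=C_0$ we have $\bar{\mathcal C}=\bar E[p]^0$. It contains the connected group $\ker F_{\bar E}$ of order $p$, so it equals $\ker F_{\bar E}$, and the point reduces to $(\bar E^{(p)},F_{\bar E}\bar R)=F\bar y$.

Each of the other $p$ subgroups meets $C_0$ trivially, so its points have $p$ distinct reductions, and $\bar{\mathcal C}$ is the constant group $\bar E[p](k)$. Write $F^{-1}\bar y=(E_1,R')$, so that $\bar E=E_1^{(p)}$ and $\bar R=F_{E_1}R'$, and let $V:\bar E\to E_1$ be the dual of $F_{E_1}$, so that $VF_{E_1}=p$. The isogeny $F_{E_1}$ is bijective on $k$-points and maps $E_1[p](k)$ onto $\bar E[p](k)$, so $V$ kills $\bar E[p](k)$; as $\deg V=p$, this group is $\ker V$. The point therefore reduces to $(E_1,V\bar R)=(E_1,pR')=\langle p\rangle F^{-1}\bar y$. Summing over $C$ with Lemma~\ref{lem:Tp} proves the claim. In particular $\overline{D_{Q_0}}=0$.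

\emph{Step 2: Jacobians.} Pullback by $\alpha_H$ and norm by $\beta_H$ give a homomorphism $T_p:J_{\zeta'}\to J_{\zeta'^p}$ over $K$. It extends to the abelian schemes; let $\overline T_p$ be its special fiber. On the other hand $U$ preserves principal divisors, because $F^{\pm1}$ is the action of elements of $\mathrm{Gal}(k/\mathbb F_p)$ on $\mathcal X_{\mathbb F_p}\otimes k$ and $\langle p\rangle$ is an automorphism. So $U$ induces a group homomorphism $\overline J_{\zeta'}(k)\to\overline J_{\zeta'^p}(k)$. We claim that it equals $\overline T_p$. There are finitely many cusps and finitely many supersingular points on $\mathcal X_k$. A divisor can be moved off a finite set by a function with prescribed orders at the points of that set, so every class in $\overline J_{\zeta'}(k)$ is $[\sum n_i\bar q_i]$ with $\bar q_i$ ordinary and noncuspidal. Lift each $\bar q_i$ to $Q_i\in X_{\zeta'}(K)$ as in Step 1. Then $\overline T_p[\sum n_i\bar q_i]$ is the reduction of $[\sum n_iT_pQ_i]$, which is $[\sum n_iU\bar q_i]$ by Step 1.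

\emph{Step 3: general $Q$.} Choose $Q_0\in X_{\zeta'}(K)$ as in Step 1. Then
\[
D_Q=D_{Q_0}+\bigl(\sigma+p\langle p\rangle\sigma^{-1}\bigr)(Q-Q_0)-T_p(Q-Q_0),
\]
a sum of three divisors of degree $0$ on $X_{\zeta'^p}$, and the class of the right side reduces to $0+U[\overline Q-\overline Q_0]-\overline T_p[\overline Q-\overline Q_0]=0$.
\end{proof}

\section{Isogenies with a common target}\label{sec:B}

The short relation from Proposition~\ref{prop:ES} will force $p$ of the $p+1$ quotients $E/C$ to be isomorphic. In characteristic $p$ this is the normal behavior, as Step 1 above shows. In characteristic $0$ it does not happen.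

\begin{lemma}\label{lem:isog}
Let $E,E'$ be elliptic curves over an algebraically closed field of characteristic $0$, and let $p\ge5$ be prime. At most $p-1$ subgroups $C\subset E$ of order $p$ satisfy $E/C\cong E'$.
\end{lemma}

\begin{proof}
Let $\Lambda$ be the set of isogenies $E\to E'$ of degree $p$ and $\nu$ the number of such $C$. Each $C$ is the kernel of some $\lambda\in\Lambda$ and of $-\lambda\neq\lambda$, so $\nu\le|\Lambda|/2$. Assume $\Lambda\ne\emptyset$, fix $\lambda_1\in\Lambda$, and put $\rho_\lambda=\frac1p\hat\lambda_1\lambda\in A=\mathrm{End}(E)\otimes\mathbb Q$, where the hat denotes the dual isogeny; thus $\rho_\lambda=\lambda_1^{-1}\lambda$ in the category of elliptic curves up to isogeny. The map $\lambda\mapsto\rho_\lambda$ is injective, and for all $\lambda,\lambda'\in\Lambda$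
\begin{equation}\label{eq:rho}
p\,\rho_{\lambda'}^{-1}\rho_\lambda=p\,\lambda'^{-1}\lambda=\hat\lambda'\lambda\in\mathrm{End}(E)\quad\text{has degree }p^2 .
\end{equation}
Note that $\rho_{\lambda_1}=1$. If $A=\mathbb Q$, then $p\rho_\lambda=\pm p$, so $|\Lambda|\le2$ and $\nu\le1$.

Otherwise $A$ is an imaginary quadratic field, with maximal order $\mathcal O\supset\mathrm{End}(E)$, and the degree is the norm. If $p$ is inert or ramified, the only ideal of norm $p^2$ is $p\mathcal O$. So $p\rho_\lambda\mathcal O=p\mathcal O$, all $\rho_\lambda$ are units of $\mathcal O$, and $\nu\le|\mathcal O^*|/2\le3$. If $p\mathcal O=\mathfrak p\bar{\mathfrak p}$ splits, the ideals of norm $p^2$ are $\mathfrak p^2,\mathfrak p\bar{\mathfrak p},\bar{\mathfrak p}^2$, that is, $p\,(\mathfrak p/\bar{\mathfrak p})^{i}$ with $i\in\{1,0,-1\}$. By \eqref{eq:rho}, $\rho_\lambda\mathcal O=(\mathfrak p/\bar{\mathfrak p})^{i_\lambda}$ with $|i_\lambda-i_{\lambda'}|\le1$ for all $\lambda,\lambda'$. So $i_\lambda$ takes at most two values; elements $\rho_\lambda$ with the same value differ by a unit of $\mathcal O$, whence $|\Lambda|\le2|\mathcal O^*|$ and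 $\nu\le|\mathcal O^*|$. This is at most $6\le p-1$ if $p\ge7$. If $p=5$ splits, then $A\ne\mathbb Q(\sqrt{-3})$, since $5$ is inert there, and $\nu\le|\mathcal O^*|\le4=p-1$.
\end{proof}

\begin{remark}
The lemma fails for $p=3$. Let $\mathrm{End}(E)=\mathbb Z[\omega]$ with $\omega^2+\omega+1=0$. On $E[3]\cong\mathbb Z[\omega]/3$ the automorphism $\omega$ is not the identity and $(\omega-1)^2=-3\omega=0$. So $\omega$ fixes one subgroup of order $3$ and permutes the other three cyclically, and these three have isomorphic quotients.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]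
The cusps lie in the packet by Manin--Drinfeld. Suppose that $P\in X_\zeta$ is a noncuspidal point of the packet. As $\gamma\ge p+2\ge3$, Theorem~\ref{thm:C} gives $P\in X_\zeta(K)$, so $D_P$ is a $K$-rational divisor of degree $0$ on $X_{\zeta^p}$.

\emph{The class $[D_P]$ is torsion.} Let $c\in X_\zeta(K)$ be a cusp and $n\geq 1$ with $n(P-c)$ principal. We have $D_P-D_c=(\sigma+p\langle p\rangle\sigma^{-1}-T_p)(P-c)$. The operators $\langle p\rangle$ and $T_p$ preserve principal divisors. So do $\sigma^{\pm1}$: extend $\sigma$ to an automorphism of $\overline K$, which acts on functions and divisors on $X_{H,\overline K}$ compatibly because $X_H$ is defined over $\mathbb Q$. Hence $n(D_P-D_c)$ is principal. The cusps are stable under $\sigma^{\pm1}$, $\langle p\rangle$ and $T_p$, so $D_c$ is a divisor of degree $0$ supported on the cusps of $X_{\zeta^p}$, and it is torsion by Lemma~\ref{lem:comp}.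

\emph{The class $[D_P]$ is zero.} It is a torsion point of $J_{\zeta^p}(K)$ that reduces to $0$ by Proposition~\ref{prop:ES}; apply Lemma~\ref{lem:ray}(2).

\emph{The short relation.} The effective divisors $T_pP$ and $\sigma P+p\langle p\rangle\sigma^{-1}P$ on $X_{\zeta^p}$ are linearly equivalent of degree $p+1<\gamma$. By Lemmas~\ref{lem:comp} and~\ref{lem:short},
\[
T_pP=\sigma P+p\,\langle p\rangle\sigma^{-1}P .
\]
Write $P=\pi(E,R)$ with $E$ an elliptic curve over $\overline K$. By Lemma~\ref{lem:Tp}, at least $p$ of the $p+1$ subgroups $C$ give the same point $\pi(E/C,\lambda_CR)$. The group $H$ changes only the level structure, so these $p$ curves $E/C$ are isomorphic. This contradicts Lemma~\ref{lem:isog}.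

Finally, if $\mu>\frac{800}7(p+1)$, then $\gamma>p+1$ by Theorem~\ref{thm:gon}.
\end{proof}

\section{A small prime outside the level}\label{sec:A}

To apply Theorem~\ref{thm:B} we need a prime $p$ with $5\le p\le\gamma-2$ and $p\nmid N_0$. If there is none, $N_0$ is divisible by the product of all these primes, which grows much faster than $\gamma$. Since $\mu\le\frac{800}7\gamma$, this is absurd once the product $\mathrm{rad}(N_0)$ of the primes dividing $N_0$ is bounded by $\mu$. The bound comes from the widths. For $\Gamma_0(M)$, the matrix $\left(\begin{smallmatrix}1&0\\w&1\end{smallmatrix}\right)$ lies in the group if and only if $M\mid w$, so $N_0=M$ is the width of the cusp $0$. In general one has the following.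

\begin{lemma}\label{lem:width}
Some cusp of $X_\Gamma$ has width divisible by every prime dividing $N_0$. In particular $\mathrm{rad}(N_0)\le\mu$.
\end{lemma}

\begin{proof}
Write $N_0=\prod_qq^{k_q}$ and let $H_0$ be the image of $\tilde\Gamma$ in $\mathrm{SL}_2(\mathbb Z/N_0)=\prod_q\mathrm{SL}_2(\mathbb Z/q^{k_q})$; as $\Gamma(N_0)\subset\tilde\Gamma$, the group $\tilde\Gamma$ is the full preimage of $H_0$. Let $T_q$ be the element with component $T$ at $q$ and $1$ elsewhere.

For each prime $q\mid N_0$ there is $g_q$ in the factor $\mathrm{SL}_2(\mathbb Z/q^{k_q})$ with $g_qT_qg_q^{-1}\notin H_0$. Otherwise $H_0$ contains all conjugates of $T_q$ in this factor, among them $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}1&0\\-1&1\end{smallmatrix}\right)$. These two matrices generate $\mathrm{SL}_2(\mathbb Z)$, which maps onto the factor, so $H_0$ contains the factor. The factor is the kernel of reduction to $\mathrm{SL}_2(\mathbb Z/(N_0/q^{k_q}))$, so $\Gamma(N_0/q^{k_q})\subset\tilde\Gamma$, against the minimality of $N_0$.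

Put $g=(g_q)_q$, lift it to $\tilde g\in\mathrm{SL}_2(\mathbb Z)$, and let $w$ be the width of the cusp $\tilde g\infty$; then $gT^wg^{-1}\in H_0$. Suppose that $q\mid N_0$ and $q\nmid w$, and put $m=N_0/q^{k_q}$. The element $gT^{wm}g^{-1}\in H_0$ has component $1$ at the primes other than $q$ and component $g_qT^{wm}g_q^{-1}$ at $q$. Since $q\nmid wm$, there is $l\geq 1$ with $wml\equiv1$ modulo $q^{k_q}$, and the $l$-th power of this element is $g_qT_qg_q^{-1}\in H_0$, a contradiction. So $\mathrm{rad}(N_0)\mid w$, and $w\le\mu$ because the widths add up to $\mu$.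
\end{proof}

\begin{lemma}\label{lem:primes}
Let $\Pi(n)$ be the product of the primes $p$ with $5\le p\le n$. Then $\Pi(n)>\frac{800}7(n+2)$ for all integers $n\ge13$.
\end{lemma}

\begin{proof}
For $13\le n\le41$ we have $\Pi(n)\ge5\cdot7\cdot11\cdot13=5005$, and $7\cdot5005=35035>34400=800\cdot43$. Let $n\ge42$, put $m=\lfloor n/2\rfloor\ge21$, and assume the claim for $m$. By Bertrand's postulate there is a prime $\ell$ with $m<\ell\le2m\le n$, and $\ell\ge m+1\ge(n+1)/2$. Hence
\[
\Pi(n)\ge\Pi(m)\,\ell>\frac{800}7\,(m+2)\,\frac{n+1}2\ge\frac{800}7\cdot\frac{23}2\,(n+1)>\frac{800}7\,(n+2).\qedhere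
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mu\ge1601$. By Theorem~\ref{thm:gon}, $\gamma\ge\frac{7\cdot1601}{800}>14$, so $n=\gamma-2\ge13$. If every prime $p$ with $5\le p\le n$ divided $N_0$, Lemma~\ref{lem:width} and Theorem~\ref{thm:gon} would give
\[
\Pi(n)\le\mathrm{rad}(N_0)\le\mu\le\tfrac{800}7\,\gamma=\tfrac{800}7\,(n+2),
\]
contradicting Lemma~\ref{lem:primes}. So there is a prime $p\ge5$ with $p\nmid N_0$ and $p+2\le\gamma$, and by Theorem~\ref{thm:B} the packet, which is the set of orbifold $\mathbb Q$-subcanonical points, consists of the cusps.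

Hence every $\Gamma$ with such a point outside the cusps has index at most $1600$. A subgroup of index $d$ is the stabilizer of a point in an action on $\{1,\dots,d\}$, and the finitely generated group $\mathrm{PSL}_2(\mathbb Z)$ has finitely many homomorphisms to the symmetric group $S_d$. So there are finitely many such $\Gamma$, and finitely many such modular curves.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Abr} Abramovich, IMRN, 1996.

\bibitem{DS} Diamond and Shurman, \S\S6.6 and 9.5.

\bibitem{Qiu} Congling Qiu, \emph{Faber--Pandharipande cycle, real multiplication and torsion points}, arXiv:2409.08989 (2024).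

\bibitem{Ray} Raynaud, \emph{Sch\'emas en groupes de type $(p,\dots,p)$}.

\end{thebibliography}
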